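\title{Covers by $\mathrm{Add}(M)$ and perfect decompositions in ZFC}

\begin{abstract}
Let $R$ be a ring and $M$ a right $R$-module. We prove in ZFC that if every direct limit of modules from $\mathrm{Add}(M)$ has an $\mathrm{Add}(M)$-cover, then $M$ has a perfect decomposition, and hence $\mathrm{Add}(M)$ is closed under direct limits. This statement is known under an additional set-theoretic assumption on non-reflecting stationary sets; we show that the assumption is not needed. It suffices to have covers for direct limits of split monomorphisms. Given a local direct summand $K$ of a module $N\in\mathrm{Add}(M)$, we glue copies of $N$ along the branches of a tree and obtain a module that has an $\mathrm{Add}(M)$-cover exactly when $K$ splits in $N$. A second argument shows that the splitting of all local direct summands forces a decomposition of $M$ into modules with local endomorphism rings.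
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection*{Conventions}
We work in ZFC. Rings are associative and unital, $R$ is a ring, and modules are unital right $R$-modules. For a module $M$, the class $\mathrm{Add}(M)$ consists of all direct summands of direct sums $M^{(J)}$ of copies of $M$, and $\varinjlim\mathrm{Add}(M)$ consists of all direct limits of modules from $\mathrm{Add}(M)$. We write $\mathcal A=\mathrm{Add}(M)$; this class is closed under direct sums and direct summands. The least cardinality of a generating set of a module $X$ is $\mathrm{gen}(X)$.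

``Summand'' means direct summand. A submodule $K\subseteq N$ is a summand if and only if there is a \emph{retraction}, that is, a map $r:N\to K$ that is the identity on $K$. Restricting $r$ shows that a summand of $N$ is a summand of every intermediate submodule $K\subseteq N'\subseteq N$. A \emph{split monomorphism} is a map with a left inverse. Direct limits are taken over directed posets. Every element of a direct limit comes from some term of the system, and an element of a term maps to zero in the limit if and only if some map of the system sends it to zero. In particular, if all maps of the system are injective, so are the canonical maps into the limit.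

\subsection*{Covers}
Let $\mathcal C$ be a class of modules and $L$ a module. A \emph{$\mathcal C$-precover} of $L$ is a homomorphism $f:C\to L$ with $C\in\mathcal C$ such that $\mathrm{Hom}_R(C',f)$ is surjective for every $C'\in\mathcal C$; in other words, every map from a module of $\mathcal C$ to $L$ factors through $f$. It is a \emph{$\mathcal C$-cover} if, in addition, every endomorphism $g$ of $C$ with $fg=f$ is an automorphism. The class $\mathcal C$ is \emph{covering} if every module has a $\mathcal C$-cover. A precover approximates $L$ from within $\mathcal C$, and a cover is an approximation with nothing to spare: if $C=C_1\oplus C_2$ with $f(C_2)=0$, then the projection $g$ onto $C_1$ satisfies $fg=f$, so $C_2=0$.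

For $\mathcal C=\mathcal A$ the precover condition needs to be tested only on $M$. Indeed, suppose that every map $M\to L$ factors through $f$. Then so does every map $M^{(J)}\to L$, one component at a time. If $C'\in\mathcal A$, with $\iota:C'\to M^{(J)}$, $\tau:M^{(J)}\to C'$ and $\tau\iota=1_{C'}$, and if $h:C'\to L$, then $h\tau=fh'$ for some $h'$, and $h=fh'\iota$. It follows that every module $L$ has an $\mathcal A$-precover, namely the evaluation map $M^{(\mathrm{Hom}_R(M,L))}\to L$. So precovers cost nothing, and the existence of covers is a condition on $M$. Modules $L\in\mathcal A$ have the cover $1_L$. For $M=R$ the class $\mathcal A$ consists of the projective modules, and the precovers of $L$ are the surjections onto $L$ from projective modules.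

\subsection*{Perfect decompositions}
A nonzero ring is \emph{local} if its non-units form a two-sided ideal. A submodule $K=\bigoplus_{i\in I}K_i$ of a module $N$ is a \emph{local direct summand} of $N$ if $K_F=\bigoplus_{i\in F}K_i$ is a summand of $N$ for every finite $F\subseteq I$. A module $M$ has a \emph{perfect decomposition} if $M$ is a direct sum of modules with local endomorphism rings and every local direct summand of every module in $\mathrm{Add}(M)$ is a summand of it. Over a field every module has a perfect decomposition, since every module is a direct sum of copies of the field and every subspace has a complement. The next two examples show how the property fails; they serve as models for the two halves of our proof.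

\begin{example}\label{ex:product}
Let $k$ be a field, $R=k^{\omega}$ the ring of all sequences in $k$, and $e_n\in R$ the sequence with $1$ in place $n$ and $0$ elsewhere. The ideal $K=\bigoplus_{n<\omega}e_nR$ of finitely supported sequences is a local direct summand of $R$: multiplication by $\sum_{n\in F}e_n$ is a retraction onto $K_F$. It is not a summand. A retraction $r:R\to K$ would give an element $c=r(1)\in K$ with $ce_n=r(e_n)=e_n$ for all $n$, and the only such sequence is $c=1\notin K$.
\end{example}

\begin{example}\label{ex:integers}
Let $R=\mathbb Z$ and let $N=\mathbb Z^{(\omega)}$ have the basis $(y_n)_{n<\omega}$. The direct limit of $\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{2}\cdots$ is $\mathbb Z[1/2]$, and it is the quotient of $N$ by $K=\bigoplus_{n<\omega}(y_n-2y_{n+1})\mathbb Z$. For each $n$ the elements $y_0-2y_1,\dots,y_{n-1}-2y_n,y_n,y_{n+1},\dots$ form a basis of $N$, so $K$ is a local direct summand. It is not a summand, and $\mathbb Z[1/2]\notin\mathrm{Add}(\mathbb Z)$, for the same reason: every element of $\mathbb Z[1/2]$ is divisible by all powers of $2$, while no nonzero element of a direct sum of copies of $\mathbb Z$ is.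
\end{example}

We use two known facts without proof.
\begin{itemize}
\item[(F1)] If $M$ has a perfect decomposition, then $\mathrm{Add}(M)$ is closed under direct limits.
\item[(F2)] If $\mathrm{Add}(M)$ is closed under direct limits, then $\mathrm{Add}(M)$ is covering.
\end{itemize}
So a perfect decomposition of $M$ yields all $\mathrm{Add}(M)$-covers, and one asks whether the covers, in turn, force the decomposition.

\subsection*{The problem}
A subset of a limit ordinal $\alpha$ is \emph{stationary} in $\alpha$ if it meets every closed unbounded subset of $\alpha$. A set $E\subseteq\kappa^+$ is \emph{non-reflecting} if $E\cap\alpha$ is non-stationary in $\alpha$ for every limit ordinal $\alpha<\kappa^+$. Consider the following assumption.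
\begin{itemize}
\item[$(*)$] There is a proper class of cardinals $\kappa$ such that each stationary set $E'\subseteq\kappa^+$ has a non-reflecting stationary subset $E$.
\end{itemize}
This assumption is consistent with ZFC; it holds, for instance, in the constructible universe. The following theorem is known.

\begin{theorem}\label{thm:known}
Assume $(*)$. Let $M$ be a module such that each module in $\varinjlim\mathrm{Add}(M)$ has an $\mathrm{Add}(M)$-cover. Then $M$ has a perfect decomposition. In particular, $\mathrm{Add}(M)$ is closed under direct limits.
\end{theorem}

\noindent\textbf{Problem} (posed in \cite{Saroch})\textbf{.} Can Theorem~\ref{thm:known} be proved in ZFC alone, without assuming $(*)$?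

\medskip
Since $(*)$ is consistent, the conclusion cannot be refuted, and the alternative is between provability and independence. In favor of provability, for projective or finitely presented $M$ a few lines show that covers force local direct summands to split (Section~\ref{sec:quotient}). In favor of caution, that argument breaks down for general $M$, and its replacement has to use a module that is large compared with $M$, which is where set theory could enter. The answer is positive.

\begin{theorem}\label{thm:main}
ZFC proves that for every ring $R$ and every right $R$-module $M$ the following conditions are equivalent.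
\begin{itemize}
\item[(i)] $M$ has a perfect decomposition.
\item[(ii)] $\mathrm{Add}(M)$ is closed under direct limits.
\item[(iii)] $\mathrm{Add}(M)$ is covering.
\item[(iv)] Each module in $\varinjlim\mathrm{Add}(M)$ has an $\mathrm{Add}(M)$-cover.
\item[(v)] Each direct limit of a directed system of split monomorphisms between modules in $\mathrm{Add}(M)$ has an $\mathrm{Add}(M)$-cover.
\item[(vi)] Every local direct summand of every module in $\mathrm{Add}(M)$ is a direct summand of it.
\end{itemize}
\end{theorem}

The implication (iv)$\Rightarrow$(i) solves the problem. The implications (i)$\Rightarrow$(ii)$\Rightarrow$(iii) are (F1) and (F2), which are used nowhere else. Each of (iii), (iv), (v) asks for covers of a subclass of the modules in the preceding condition, so (iii)$\Rightarrow$(iv)$\Rightarrow$(v). It remains to prove (v)$\Rightarrow$(vi), which is Proposition~\ref{prop:5to6}, and (vi)$\Rightarrow$(i), which is Proposition~\ref{prop:6to1}.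

For (v)$\Rightarrow$(vi) we attach to a local direct summand $K$ of $N$ a test module $D$, glued from copies of $N$ along the branches of a tree (Section~\ref{sec:tree}), and show that $D$ has a cover only if $K$ splits (Section~\ref{sec:covers}). For (vi)$\Rightarrow$(i) we continue the sequence of Example~\ref{ex:integers} transfinitely (Section~\ref{sec:local}).

\section{A first test module: the quotient}\label{sec:quotient}

Let $K=\bigoplus_{i\in I}K_i$ be a local direct summand of $N\in\mathcal A$. To show that $K$ splits, we need a module in $\varinjlim\mathcal A$ whose cover carries this information. The first candidate is $N/K$. It is the direct limit of the modules $N/K_F$ over finite $F\subseteq I$, and each $N/K_F$ is isomorphic to a summand of $N$.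

\begin{proposition}\label{prop:quotient}
Let $K=\bigoplus_{i\in I}K_i$ be a local direct summand of $N\in\mathcal A$. Suppose that the quotient map $q:N\to N/K$ is an $\mathcal A$-precover and that $N/K$ has an $\mathcal A$-cover. Then $K$ is a summand of $N$.
\end{proposition}

\begin{proof}
Let $f:C\to N/K$ be a cover. As $f$ and $q$ are precovers, there are $u:N\to C$ and $w:C\to N$ with $fu=q$ and $qw=f$. Then $fuw=f$, so $uw$ is an automorphism, $u$ is a split epimorphism, and $\operatorname{Ker}u$ is a summand of $N$. We have $\operatorname{Ker}u\subseteq\operatorname{Ker}q=K$, and we show equality. Let $x\in K$ and $y=u(x)$. Then $qw(y)=f(y)=q(x)=0$, so $w(y)\in K_F$ for some finite $F$. Let $r:N\to K_F$ be a retraction and $g=u(1_N-r)w$. Since $qr=0$, we get $fg=q(1_N-r)w=qw=f$, so $g$ is an automorphism. But $g(y)=u(w(y)-rw(y))=0$. Hence $y=0$.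
\end{proof}

The map $q$ is a precover if $M$ is projective, because $q$ is surjective. It is also a precover if $M$ is finitely presented: then $\mathrm{Hom}_R(M,-)$ commutes with direct limits, so a map $M\to N/K$ factors through some $N/K_F$, and it lifts further along the split epimorphism $N\to N/K_F$. For such $M$, Proposition~\ref{prop:quotient} gives (iv)$\Rightarrow$(vi). In general the hypothesis on $q$ cannot be removed.

\begin{example}\label{ex:quotientfails}
Let $K\subseteq R=k^\omega$ be as in Example~\ref{ex:product}, and let $M=R\oplus R/K$ and $N=R$. Then $N\in\mathrm{Add}(M)$, and $N/K\in\mathrm{Add}(M)$ has the identity map as a cover, but $K$ is not a summand of $N$.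
\end{example}

The same trick defeats every test module that is chosen without regard to $M$: one adds it to $M$ as a summand. So the test module has to be large compared with $M$. The proof of Proposition~\ref{prop:quotient} also shows what has to be replaced. To use the minimality of a cover $f:C\to L$ one must produce endomorphisms of $C$, and for this one needs a map \emph{out of} $C$. Above, this was $w$, and it came from the hypothesis on $q$. In general we have to construct such a map, and the only maps out of $C$ that are given are $f$ and the coordinate projections of a sum $M^{(J)}$ that contains $C$ as a summand. The test module is designed so that these suffice.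

\section{The tree module}\label{sec:tree}

Throughout this section and in Theorem~\ref{thm:tree}, the data are as follows: a module $N\in\mathcal A$; an infinite regular cardinal $\kappa$; a submodule $K=\bigoplus_{i<\kappa}K_i\subseteq N$ such that $K_{<i}=\bigoplus_{j<i}K_j$ is a summand of $N$ for each $i<\kappa$; and a regular cardinal $\lambda$ larger than $\kappa$, $\mathrm{gen}(M)$ and $\mathrm{gen}(N)$. We fix retractions $r_i:N\to K_{<i}$ for $i<\kappa$.

We want a module $D$ generated by many copies of $N$ with three properties. Two different copies should overlap only in some $K_{<i}$, so that finitely many copies generate a module in $\mathcal A$. The submodule $K$ of one copy should lie in the sum of the other copies, and that sum should retract onto it. Finally, there should be so many copies that one of them stays out of the reach of a prescribed family of small submodules. A tree of height $\kappa$ with $\lambda$-fold branching provides all three.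

\subsection*{The construction}
As usual, an ordinal is the set of smaller ordinals, so $i+1=\{j:j\le i\}$. A \emph{branch} is a function $\zeta:\kappa\to\lambda$, and $B$ is the set of branches. A \emph{node of level $i$}, for $i<\kappa$, is a function $s:i+1\to\lambda$, and $T$ is the set of nodes of all levels. The branch $\zeta$ \emph{passes through} the nodes $\zeta\restriction(i+1)$; every node lies on a branch. For branches $\zeta\ne\xi$ let $\delta(\zeta,\xi)$ be the least $j$ with $\zeta(j)\ne\xi(j)$. Thus $\zeta$ and $\xi$ pass through the same node of level $i$ if and only if $i<\delta(\zeta,\xi)$. For three distinct branches,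
\begin{equation}\tag{U}\label{eq:U}
\delta(\zeta,\xi)\ge\min\{\delta(\zeta,\eta),\delta(\xi,\eta)\},\quad\text{with equality if }\delta(\zeta,\eta)\ne\delta(\xi,\eta).
\end{equation}
Indeed, below the minimum all three functions agree, and if $i=\delta(\zeta,\eta)<\delta(\xi,\eta)$, then $\xi(i)=\eta(i)\ne\zeta(i)$.

For $S\subseteq B$ let $\varepsilon_\zeta:N\to N^{(S)}$ $(\zeta\in S)$ be the coordinate embeddings, and let $D_S$ be the quotient of $N^{(S)}$ by the submodule generated by all elements
$$\varepsilon_\zeta(x)-\varepsilon_\xi(x)\qquad(\zeta\neq\xi\text{ in }S,\ x\in K_{<\delta(\zeta,\xi)}).$$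
Let $\nu^S_\zeta:N\to D_S$ be induced by $\varepsilon_\zeta$. The \emph{tree module} is $D=D_B$, and we write $\nu_\zeta=\nu^B_\zeta$. By construction, a homomorphism from $D_S$ to a module $X$ is the same as a family of maps $\psi_\zeta:N\to X$ $(\zeta\in S)$ satisfying the gluing condition
\begin{equation}\tag{G}\label{eq:G}
\psi_\zeta\restriction K_{<\delta(\zeta,\xi)}=\psi_\xi\restriction K_{<\delta(\zeta,\xi)}\qquad\text{for all }\zeta\ne\xi\text{ in }S.
\end{equation}
Condition \eqref{eq:G} says that $\psi_\zeta\restriction K_i$ depends only on the node $\zeta\restriction(i+1)$. In particular, for a node $s$ of level $i$ we may define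
$$\theta_s=\nu_\zeta\restriction K_i:K_i\to D,\qquad\text{where $\zeta$ is any branch through $s$.}$$
So each branch carries a copy of $N$, and each node of level $i$ carries a copy of $K_i$ that is shared by all branches through it; see Figure~\ref{fig:tree}. For $S\subseteq S'$ there is a canonical map $D_S\to D_{S'}$ taking $\nu^S_\zeta(x)$ to $\nu_\zeta^{S'}(x)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=0.8]
\node at (1,1.7) {$K_0$}; \node at (2,1.7) {$K_1$}; \node at (3,1.7) {$K_2$}; \node at (4,1.7) {$K_3$};
\draw[thick] (0,0)--(4,0); \draw[thick,dashed] (4,0)--(5,0) node[right] {$\eta$};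
\draw (2,0)--(3,1)--(4,1); \draw[dashed] (4,1)--(5,1) node[right] {$\zeta$};
\draw (1,0)--(2,-1)--(4,-1); \draw[dashed] (4,-1)--(5,-1) node[right] {$\xi$};
\foreach \p in {(1,0),(2,0),(3,0),(4,0),(3,1),(4,1),(2,-1),(3,-1),(4,-1)} \fill \p circle (2pt);
\end{tikzpicture}
\caption{Three branches $\eta,\zeta,\xi$ of the tree and their nodes of levels $0$ to $3$. Each branch carries a copy of $N$, and a node in the column marked $K_i$ carries a copy of $K_i$ common to all branches through it. The copies of $N$ on $\zeta$ and $\eta$ are glued along $K_0\oplus K_1$, and the copy on $\xi$ is glued to both along $K_0$.}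
\label{fig:tree}
\end{figure}

\begin{theorem}\label{thm:tree}
Let $N\in\mathcal A$, let $\kappa$ be an infinite regular cardinal, and let $K=\bigoplus_{i<\kappa}K_i\subseteq N$ be such that $K_{<i}$ is a direct summand of $N$ for each $i<\kappa$. Let $\lambda$ be a regular cardinal with $\lambda>\kappa$, $\lambda>\mathrm{gen}(M)$ and $\lambda>\mathrm{gen}(N)$. Then the tree module $D$ is a direct limit of a directed system of split monomorphisms between modules in $\mathcal A$, and $D$ has an $\mathcal A$-cover if and only if $K$ is a direct summand of $N$.
\end{theorem}

The first assertion is part (b) of the next lemma. The point is that a new branch meets finitely many old branches in a bounded initial segment, so the new copy of $N$ is attached along a summand.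

\begin{lemma}\label{lem:DS}
\begin{itemize}
\item[(a)] Let $F\subseteq B$ be finite, $\zeta\in B\setminus F$ and $F'=F\cup\{\zeta\}$. Then there are a summand $N'$ of $N$ and an isomorphism $D_F\oplus N'\to D_{F'}$ that extends the canonical map $D_F\to D_{F'}$.
\item[(b)] The modules $D_F$ with $F\subseteq B$ finite belong to $\mathcal A$, the canonical maps between them are split monomorphisms, and $D=\varinjlim_F D_F$.
\item[(c)] For every $S\subseteq B$ the canonical map $D_S\to D$ is injective, with image $\sum_{\zeta\in S}\nu_\zeta(N)$.
\item[(d)] Every submodule of $D$ generated by fewer than $\lambda$ elements is contained in the image of $D_S$ for some $S\subseteq B$ with $|S|<\lambda$.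
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $F=\emptyset$, then $D_F=0$ and $D_{F'}=N$. Otherwise choose $\xi_0\in F$ for which $i=\delta(\zeta,\xi_0)$ is largest, and put $N'=\operatorname{Ker}r_i$. Let $c:D_F\to D_{F'}$ be the canonical map and define $\Phi:D_F\oplus N'\to D_{F'}$ by $\Phi(y,x)=c(y)+\nu^{F'}_\zeta(x)$. For the inverse, consider the maps $N\to D_F\oplus N'$ given by
$$\psi_\xi=(\nu^F_\xi,\,0)\quad(\xi\in F),\qquad \psi_\zeta=(\nu^F_{\xi_0}r_i,\;1_N-r_i).$$
Condition \eqref{eq:G} holds for two branches in $F$ by the definition of $D_F$. For $\zeta$ and $\xi\in F$ put $j=\delta(\zeta,\xi)\le i$. On $K_{<j}$ the map $r_i$ is the identity, so $\psi_\zeta$ agrees there with $\psi_{\xi_0}$. If $\xi\ne\xi_0$, then $\delta(\xi,\xi_0)\ge\min\{j,i\}=j$ by \eqref{eq:U}, so $\psi_{\xi_0}$ agrees with $\psi_\xi$ on $K_{<j}$. Hence the family defines a map $\Psi:D_{F'}\to D_F\oplus N'$. We have $\Psi\Phi(\nu^F_\xi(x),0)=\psi_\xi(x)=(\nu^F_\xi(x),0)$ for $\xi\in F$, and $\Psi\Phi(0,x)=\psi_\zeta(x)=(0,x)$ for $x\in N'$, so $\Psi\Phi=1$. Also $\Phi\Psi\nu^{F'}_\xi=c\nu^F_\xi=\nu^{F'}_\xi$ for $\xi\in F$, and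
$$\Phi\Psi\nu^{F'}_\zeta(x)=\nu^{F'}_{\xi_0}(r_ix)+\nu^{F'}_\zeta(x-r_ix)=\nu^{F'}_\zeta(x),$$
because $\nu^{F'}_{\xi_0}$ and $\nu^{F'}_\zeta$ agree on $K_{<i}$. So $\Phi\Psi=1$.

(b) By (a) and induction on $|F|$, each $D_F$ is in $\mathcal A$. The map $D_F\to D_{F'}$ for finite $F\subseteq F'$ is a composition of maps as in (a), so it is a split monomorphism. Condition \eqref{eq:G} involves two branches at a time, so a map $D\to X$ is the same as a compatible system of maps $D_F\to X$. This is the universal property of the direct limit.

(c) An element $y$ of $D_S$ is the image of some $y'\in D_F$ with $F\subseteq S$ finite. By (b) the map $D_F\to D$ is injective. So if $y$ maps to zero in $D$, then $y'=0$ and $y=0$. The image of $D_S$ is generated by the images of the maps $\nu_\zeta$, $\zeta\in S$.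

(d) Each generator lies in the image of some $D_F$ with $F$ finite, and a union of fewer than $\lambda$ finite sets has fewer than $\lambda$ elements because $\lambda$ is infinite.
\end{proof}

From now on we regard each $D_S$ as a submodule of $D$. Part (c) matters because it lets us define maps on this submodule by means of \eqref{eq:G}. For a branch $\eta$ we write
$$D^\eta=D_{B\setminus\{\eta\}}$$
for the submodule generated by all copies of $N$ except the one on $\eta$.

\subsection*{The idea in the smallest case}
Before the general proof we carry out its combinatorial part in one example.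

\begin{example}\label{ex:tree}
Let $M=N=R=k^\omega$ and $K_n=e_nR$ be as in Example~\ref{ex:product}, with $\kappa=\omega$ and $\lambda=\aleph_1$. Then $D$ is generated by the elements $x_\zeta=\nu_\zeta(1)$, subject to the relations $x_\zeta e_n=x_\xi e_n$ whenever $\zeta\restriction(n+1)=\xi\restriction(n+1)$. For a node $s$ of level $n$ put $y_s=x_\zeta e_n$ with $\zeta$ any branch through $s$. Theorem~\ref{thm:tree} says that $D$ has no $\mathrm{Add}(R)$-cover. We show the weaker statement that $D$ is not free.

Suppose that $(m_j)_{j\in J}$ is a basis of $D$. For each node $s$, the element $y_s$ is a combination of the $m_j$ with $j$ in a finite set $J_s$, and these $m_j$ are combinations of the $x_\zeta$ with $\zeta$ in a finite set $S_s$. Define a branch $\eta$ by recursion: $\eta(0)=0$, and $\eta(n+1)$ is chosen different from $\zeta(n+1)$ for all $\zeta\in S_{\eta\restriction(n+1)}$. Then $\eta\notin S_s$ for every node $s$ on $\eta$. So if $J_\eta$ is the union of the sets $J_s$ over the nodes $s$ on $\eta$, the summand $P=\bigoplus_{j\in J_\eta}m_jR$ of $D$ contains all $x_\eta e_n$ and is contained in $D^\eta$. Let $\pi:D\to P$ be the projection.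

On $D^\eta$ define $p:D^\eta\to K$ by $p(x_\zeta)=\sum_{n<\delta(\zeta,\eta)}e_n$. This respects the relations: $p(x_\zeta)e_n$ equals $e_n$ if $\zeta\restriction(n+1)=\eta\restriction(n+1)$ and $0$ otherwise, so it depends only on $\zeta\restriction(n+1)$. In particular $p(y_s)=e_n$ for the node $s$ of level $n$ on $\eta$. Now $c=p\pi(x_\eta)\in K$ satisfies
$$ce_n=p\pi(x_\eta e_n)=p(x_\eta e_n)=p(y_{\eta\restriction(n+1)})=e_n\qquad\text{for all }n,$$
which is impossible for a finitely supported sequence.
\end{example}

The example has two ingredients: the map $p$, which exists for every branch, and the choice of a branch $\eta$ that escapes from the coordinates needed to write down its own copy of $K$. Here is the first ingredient in general.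

\begin{lemma}\label{lem:p}
Let $\eta\in B$. Then $\nu_\eta(K)\subseteq D^\eta$, and there is a homomorphism $p_\eta:D^\eta\to K$ such that $p_\eta\nu_\eta(x)=x$ for all $x\in K$.
\end{lemma}

\begin{proof}
For $\zeta\ne\eta$ put $\psi_\zeta=r_{\delta(\zeta,\eta)}:N\to K_{<\delta(\zeta,\eta)}\subseteq K$. We check \eqref{eq:G} for distinct $\zeta,\xi\in B\setminus\{\eta\}$. If $\delta(\zeta,\eta)=\delta(\xi,\eta)$, then $\psi_\zeta=\psi_\xi$. Otherwise we may assume $i=\delta(\zeta,\eta)<\delta(\xi,\eta)$. Then $\delta(\zeta,\xi)=i$ by \eqref{eq:U}, and both $\psi_\zeta$ and $\psi_\xi$ are the identity on $K_{<i}$. So there is a map $p_\eta:D^\eta\to K$ with $p_\eta\nu_\zeta=r_{\delta(\zeta,\eta)}$ for all $\zeta\neq\eta$.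

Let $x\in K_i$. Since $i+1<\kappa$, we can change the value of $\eta$ at $i+1$ and obtain a branch $\zeta$ with $\delta(\zeta,\eta)=i+1$. Then $\nu_\eta(x)=\nu_\zeta(x)\in D^\eta$ and $p_\eta\nu_\eta(x)=r_{i+1}(x)=x$.
\end{proof}

If $p_\eta$ were defined on all of $D$, then $p_\eta\nu_\eta$ would be a retraction of $N$ onto $K$. It is defined on all copies of $N$ but one.

\section{Covers of the tree module}\label{sec:covers}

In Example~\ref{ex:tree} the module $D$ itself was assumed to be a direct sum of copies of $M$, and the projection $\pi$ moved the missing copy of $N$ into the domain of $p$. In general only the domain $C$ of a cover $f:C\to D$ lies in $\mathcal A$, so the argument has to be run in $C$, with lifts of the maps $\theta_s$ and $\nu_\eta$. This creates a discrepancy. The lifts of the $\theta_s$ must be chosen before $\eta$, since $\eta$ is to escape from their coordinates. The lift of $\nu_\eta$ can only be chosen after $\eta$. We thus obtain two lifts of the map $\nu_\eta\restriction K$: one that has a left inverse, and one that extends to $N$. The minimality of the cover reconciles them.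

\begin{lemma}\label{lem:twolifts}
Let $f:C\to L$ be a cover with respect to some class of modules. Let $v,v':K\to C$ and $b:C\to K$ be homomorphisms with $fv=fv'$ and $bv=1_K$. Then $bv'$ is an automorphism of $K$.
\end{lemma}

\begin{proof}
Put $a=v'-v$. Then $fa=0$, so $f(1_C+ab)=f$, and $1_C+ab$ is an automorphism. Let $y=1_K-b(1_C+ab)^{-1}a$. From $(1_K+ba)b=b(1_C+ab)$ and $a(1_K+ba)=(1_C+ab)a$ we get
$$(1_K+ba)\,y=1_K+ba-ba=1_K,\qquad y\,(1_K+ba)=1_K+ba-ba=1_K.$$
So $1_K+ba$ is an automorphism, and $1_K+ba=bv+bv'-bv=bv'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tree}]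
The first assertion is Lemma~\ref{lem:DS}(b).

Suppose that $N=K\oplus N'$. For a node $s$ of level $i$ let $K_s$ be a copy of $K_i$, and let $Y=\bigoplus_{s\in T}K_s\oplus N'^{(B)}$. Each $K_i$ is a summand of $K_{<i+1}$, hence of $N$, so $Y\in\mathcal A$. The maps $\theta_s$ and $\nu_\zeta\restriction N'$ define a map $Y\to D$. In the other direction let $\psi_\zeta:N\to Y$ send $K_i$ identically to $K_{\zeta\restriction(i+1)}$ and $N'$ identically to its $\zeta$-th copy. This family satisfies \eqref{eq:G} and defines a map $D\to Y$. One composition fixes each $K_s$ and each copy of $N'$, and the other fixes each $\nu_\zeta(K_i)$ and each $\nu_\zeta(N')$, so $D\cong Y\in\mathcal A$ and $1_D$ is an $\mathcal A$-cover of $D$.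

Conversely, let $f:C\to D$ be an $\mathcal A$-cover. Choose $\iota:C\to M^{(J)}$ and $\tau:M^{(J)}\to C$ with $\tau\iota=1_C$. For $J'\subseteq J$ we regard $M^{(J')}$ as a submodule of $M^{(J)}$.

\emph{Step 1: data at the nodes.} Let $s$ be a node of level $i$. As $K_i\in\mathcal A$ and $f$ is a precover, there is $v_s:K_i\to C$ with $fv_s=\theta_s$. As a summand of $N$, the module $K_i$ is generated by at most $\mathrm{gen}(N)<\lambda$ elements, and the image of each generator under $\iota v_s$ has finitely many nonzero coordinates. So there is $J_s\subseteq J$ with
$$|J_s|<\lambda\qquad\text{and}\qquad\iota v_s(K_i)\subseteq M^{(J_s)}.$$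
The module $M^{(J_s)}$ is generated by at most $|J_s|\cdot\mathrm{gen}(M)<\lambda$ elements. By Lemma~\ref{lem:DS}(d) there is $S_s\subseteq B$ with
$$|S_s|<\lambda\qquad\text{and}\qquad f\tau(M^{(J_s)})\subseteq D_{S_s}.$$

\emph{Step 2: the escaping branch.} Define $\eta\in B$ by recursion. Put $\eta(i)=0$ if $i$ is zero or a limit ordinal. If $s=\eta\restriction(i+1)$ is already defined, let $\eta(i+1)$ be the least element of $\lambda\setminus\{\zeta(i+1):\zeta\in S_s\}$; this set is nonempty because $|S_s|<\lambda$. Then $\eta\notin S_s$, and so $D_{S_s}\subseteq D^\eta$, for every node $s$ on $\eta$. Let $J_\eta=\bigcup_{i<\kappa}J_{\eta\restriction(i+1)}$. The module $M^{(J_\eta)}$ is the sum of the submodules $M^{(J_s)}$ over the nodes $s$ on $\eta$, so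
$$f\tau(M^{(J_\eta)})\subseteq D^\eta .$$

\emph{Step 3: the map out of $C$.} Let $\pi:M^{(J)}\to M^{(J_\eta)}$ be the coordinate projection. By Step~2 the image of $f\tau\pi\iota$ lies in the domain of the map $p_\eta$ of Lemma~\ref{lem:p}, and we may put
$$b=p_\eta\,f\tau\pi\iota:C\to K.$$
Let $v:K\to C$ be the map with $v\restriction K_i=v_{\eta\restriction(i+1)}$. Then $fv=\nu_\eta\restriction K$, since on $K_i$ both maps equal $\theta_{\eta\restriction(i+1)}$. For $x\in K_i$ we have $\iota v(x)\in M^{(J_{\eta\restriction(i+1)})}\subseteq M^{(J_\eta)}$, so $\pi\iota v(x)=\iota v(x)$ and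
$$bv(x)=p_\eta f\tau\iota v(x)=p_\eta fv(x)=p_\eta\nu_\eta(x)=x.$$
Hence $bv=1_K$.

\emph{Step 4: the retraction.} As $N\in\mathcal A$, there is $u:N\to C$ with $fu=\nu_\eta$. Put $v'=u\restriction K$. Then $fv'=\nu_\eta\restriction K=fv$, so $bv'$ is an automorphism of $K$ by Lemma~\ref{lem:twolifts}. The map $(bv')^{-1}bu:N\to K$ restricts to $(bv')^{-1}bv'=1_K$ on $K$. So $K$ is a summand of $N$.
\end{proof}

\begin{remark}\label{rem:hypotheses}
The hypothesis that all $K_{<i}$ are summands of $N$ supplies the retractions $r_i$ in Lemmas~\ref{lem:DS} and~\ref{lem:p}, and it gives $K_i\in\mathcal A$. The bounds $\lambda>\mathrm{gen}(N)$ and $\lambda>\mathrm{gen}(M)$ keep the sets $J_s$ and $S_s$ small, which makes the escape in Step~2 possible. The second bound cannot be omitted: $D$ does not depend on $M$, and if in Example~\ref{ex:tree} we replace $M$ by $R\oplus D$, then $D$ has the cover $1_D$ although $K$ does not split. Of the remaining assumptions on the cardinals, the proof uses only that $\lambda$ is infinite and that $i+1<\kappa$ whenever $i<\kappa$. The minimality of the cover enters once, through Lemma~\ref{lem:twolifts}, and it is indispensable because $D$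 always has a precover.
\end{remark}

A local direct summand satisfies the hypothesis of Theorem~\ref{thm:tree} only for finite partial sums, whereas the theorem needs all initial segments $K_{<i}$ to be summands. Induction on the size of the index set closes this gap.

\begin{proposition}\label{prop:5to6}
Condition \textup{(v)} of Theorem~\ref{thm:main} implies condition \textup{(vi)}.
\end{proposition}

\begin{proof}
Assume (v). We show by induction on the cardinal $\kappa=|I|$ that every local direct summand $K=\bigoplus_{i\in I}K_i$ of every $N\in\mathcal A$ is a summand. For finite $\kappa$ this holds by definition. Let $\kappa$ be infinite and assume the claim for all smaller cardinals. For $I'\subseteq I$ the sum $\bigoplus_{i\in I'}K_i$ is again a local direct summand of $N$, so it is a summand whenever $|I'|<\kappa$.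

Let $\kappa$ be singular. Write $I$ as a disjoint union of sets $I_j$, $j<\mathrm{cf}(\kappa)$, with $|I_j|<\kappa$, and put $K'_j=\bigoplus_{i\in I_j}K_i$. A union of finitely many $I_j$ has fewer than $\kappa$ elements, so every finite sum of the $K'_j$ is a summand of $N$. Thus $K=\bigoplus_{j<\mathrm{cf}(\kappa)}K'_j$ is a local direct summand with an index set of size $\mathrm{cf}(\kappa)<\kappa$, and it is a summand by induction.

Let $\kappa$ be regular and identify $I$ with $\kappa$. Each $K_{<i}$ has an index set of size $|i|<\kappa$, so it is a summand of $N$. Let $\lambda$ be a successor cardinal larger than $\kappa$, $\mathrm{gen}(M)$ and $\mathrm{gen}(N)$; it is regular. By the first assertion of Theorem~\ref{thm:tree} and by (v), the tree module has an $\mathcal A$-cover. By the second assertion, $K$ is a summand of $N$.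
\end{proof}

\section{From split local summands to local endomorphism rings}\label{sec:local}

In this section covers play no role. We assume condition (vi) and show that $M$ is a direct sum of modules with local endomorphism rings. A decomposition into indecomposable modules comes from Zorn's lemma, once (vi) is turned into a statement about chains. The real task is to show that the endomorphism rings are local. The model is Example~\ref{ex:integers}: the ring $\operatorname{End}\mathbb Z$ is not local, and iterating the non-automorphism $2$, which kills no element, produces a direct limit that violates (vi).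

\subsection*{Chains, limits and indecomposables}

\begin{lemma}\label{lem:chains}
Assume \textup{(vi)}. The union of any chain of summands of a module $N\in\mathcal A$ is a summand of $N$.
\end{lemma}

\begin{proof}
Every linearly ordered set has a cofinal well-ordered subset, so it suffices to treat increasing chains $(N_\alpha)_{\alpha<\delta}$ indexed by an ordinal $\delta$. We use induction on $\delta$. The union of the empty chain is taken to be $0$, and for $\delta=\alpha+1$ the union is $N_\alpha$. Let $\delta$ be a limit ordinal and put $U_\alpha=\bigcup_{\beta<\alpha}N_\beta$ for $\alpha\le\delta$. By induction $U_\alpha$ is a summand of $N$ for $\alpha<\delta$, hence of $U_{\alpha+1}$, say $U_{\alpha+1}=U_\alpha\oplus X_\alpha$. Since $U_0=0$ and $U_\gamma=\bigcup_{\alpha<\gamma}U_\alpha$ for limit $\gamma$, induction on $\gamma$ gives $U_\gamma=\bigoplus_{\alpha<\gamma}X_\alpha$ for all $\gamma\le\delta$. A finite sum of the $X_\alpha$ is a summand of some $U_\gamma$ with $\gamma<\delta$, hence of $N$. So $U_\delta$ is a local direct summand of $N$, and it is a summand by (vi).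
\end{proof}

Let $\delta$ be a limit ordinal and $(Z_\beta,g_{\beta\gamma})_{\beta\le\gamma<\delta}$ a direct system. We write $Z_\delta$ for its direct limit, $g_{\beta\delta}:Z_\beta\to Z_\delta$ for the canonical maps, and for $\gamma\le\delta$ we let $c_\gamma$ be the map to $Z_\gamma$ with components $g_{\beta\gamma}$:
$$c_\gamma:\bigoplus_{\beta\le\gamma}Z_\beta\to Z_\gamma\quad(\gamma<\delta),\qquad c_\delta:\bigoplus_{\beta<\delta}Z_\beta\to Z_\delta .$$
The map $c_\delta$ is surjective, and its restriction to $\bigoplus_{\beta\le\gamma}Z_\beta$ is $g_{\gamma\delta}c_\gamma$.

\begin{lemma}\label{lem:limits}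
Assume \textup{(vi)}. If all $Z_\beta$ $(\beta<\delta)$ are in $\mathcal A$, then $c_\delta$ is a split epimorphism, and $Z_\delta\in\mathcal A$.
\end{lemma}

\begin{proof}
Let $L_\gamma=\operatorname{Ker}c_\gamma$. For $\gamma<\delta$ the map $c_\gamma$ is split by the inclusion of $Z_\gamma$, so $L_\gamma$ is a summand of $\bigoplus_{\beta\le\gamma}Z_\beta$, and hence of $\bigoplus_{\beta<\delta}Z_\beta\in\mathcal A$. If $\gamma\le\gamma'<\delta$ and $z\in\bigoplus_{\beta\le\gamma}Z_\beta$, then $c_{\gamma'}(z)=g_{\gamma\gamma'}c_\gamma(z)$ and $c_\delta(z)=g_{\gamma\delta}c_\gamma(z)$. The first formula shows that the $L_\gamma$ form a chain. The second shows that $L_\gamma\subseteq L_\delta$, and that $c_\delta(z)=0$ implies $g_{\gamma\gamma'}c_\gamma(z)=0$, that is $z\in L_{\gamma'}$, for some $\gamma'$. So $L_\delta=\bigcup_{\gamma<\delta}L_\gamma$, which is a summand by Lemma~\ref{lem:chains}.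
\end{proof}

A module is \emph{indecomposable} if it is nonzero and its only summands are $0$ and itself.

\begin{lemma}\label{lem:indec}
Assume \textup{(vi)}. Every $N\in\mathcal A$ is a direct sum of indecomposable modules.
\end{lemma}

\begin{proof}
First we show that a nonzero $N\in\mathcal A$ has an indecomposable summand. Let $0\ne x\in N$. By Lemma~\ref{lem:chains} and Zorn's lemma there is a summand $N_1$ of $N$ that is maximal with respect to $x\notin N_1$. Write $N=N_1\oplus N_2$; then $N_2\ne0$. If $N_2=X\oplus Y$ with $X,Y\ne0$, then $N_1\oplus X$ and $N_1\oplus Y$ are summands of $N$ that properly contain $N_1$. By maximality $x\in(N_1\oplus X)\cap(N_1\oplus Y)=N_1$, a contradiction. So $N_2$ is indecomposable.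

Now let $N\in\mathcal A$ be arbitrary. Consider sets of indecomposable submodules of $N$ whose sum is direct and is a local direct summand. Both requirements concern finite subsets only, so they pass to unions of chains, and Zorn's lemma gives a maximal such set $\{Y_i:i\in I\}$. By (vi), $N=S\oplus S'$ with $S=\bigoplus_{i\in I}Y_i$. If $S'\ne0$, it has an indecomposable summand $X$. For finite $F\subseteq I$ the module $\bigoplus_{i\in F}Y_i\oplus X$ is a summand of $S\oplus S'=N$, so $X$ can be added to the set, contrary to maximality. Hence $N=S$.
\end{proof}

\subsection*{Small summands and local rings}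
The next two lemmas do not use (vi). Put $\mu=\max\{\aleph_0,\mathrm{gen}(M)\}$. The first lemma is the only place in this section where the size of $M$ enters; it will tell us how long a direct system has to be.

\begin{lemma}\label{lem:small}
Every nonzero $W\in\mathcal A$ has a nonzero summand generated by at most $\mu$ elements.
\end{lemma}

\begin{proof}
We may assume $W\oplus V=M^{(J)}$. Let $e$ be the projection onto $W$ along $V$, and let $M_j$ be the $j$-th copy of $M$. Since $e(M_j)$ is generated by at most $\mu$ elements, it lies in $M^{(J(j))}$ for a set $J(j)\subseteq J$ with $|J(j)|\le\mu$. Choose $j_0$ with $e(M_{j_0})\ne0$, put $H_0=\{j_0\}$ and $H_{n+1}=H_n\cup\bigcup_{j\in H_n}J(j)$, and let $H=\bigcup_{n<\omega}H_n$. Then $|H|\le\mu$, and $e$ restricts to a nonzero idempotent endomorphism of $M^{(H)}$. Its image $W'=e(M^{(H)})$ is a summand of $M^{(H)}$, hence of $M^{(J)}$, hence of $W\supseteq W'$. It is generated by at most $\mu\cdot\mu=\mu$ elements.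
\end{proof}

\begin{lemma}\label{lem:local}
A nonzero ring $S$ is local if and only if for each $a\in S$ at least one of $a$ and $1-a$ is a unit.
\end{lemma}

\begin{proof}
If the non-units form an ideal, then $a$ and $1-a$ cannot both belong to it, since their sum is $1$. Conversely, assume the condition. An idempotent $\epsilon$ is $0$ or $1$, since $\epsilon(1-\epsilon)=0$ and one of the factors is a unit. If $xy=1$, then $yx$ is idempotent, and $yx=0$ would give $1=xyxy=0$; so $yx=1$. Thus an element with a one-sided inverse is a unit, and therefore $ra$ and $ar$ are non-units whenever $a$ is. Finally, let $a$ be a non-unit and let $a+b=u$ be a unit. Then $u^{-1}a$ is a non-unit, so $1-u^{-1}a=u^{-1}b$ is a unit, and so is $b$. Hence the non-units are closed under addition and form an ideal.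
\end{proof}

\subsection*{Thin maps}
To imitate Example~\ref{ex:integers} we must say which property of the map $2:\mathbb Z\to\mathbb Z$ is responsible for the failure of splitting. After a limit step the terms of our system are no longer indecomposable, so being a non-isomorphism is too weak. The right property is that no nonzero summand is carried over intact.

\begin{definition}
A homomorphism $g:U\to V$ is \emph{thin} if there is no nonzero module $W$ with maps $e:W\to U$ and $h:V\to W$ such that $hge$ is an automorphism of $W$.
\end{definition}

\begin{lemma}\label{lem:thin}
Let $X$ be indecomposable, let $a\in\operatorname{End}X$ be a non-automorphism, and let $\pi:Z\to X$ be a homomorphism. Then $a\pi$ is thin.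
\end{lemma}

\begin{proof}
Suppose that $t=ha\pi e$ is an automorphism of $W\ne0$. Then $\pi e:W\to X$ has the left inverse $t^{-1}ha$, so its image is a nonzero summand of $X$. As $X$ is indecomposable, $\pi e$ is an isomorphism. Now $ha=t(\pi e)^{-1}$ is an isomorphism, so $a$ is a split monomorphism $X\to X$, and by indecomposability again $a$ is an automorphism. This is a contradiction.
\end{proof}

When $c_\delta$ splits, every element of the limit is controlled by an initial part of the system, and the identity of a summand of the limit is approximated pointwise by maps that factor through a thin map. This has two consequences.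

\begin{lemma}\label{lem:thinlimit}
Assume \textup{(vi)}. Let $\delta$ be a limit ordinal and $(Z_\beta,g_{\beta\gamma})_{\beta\le\gamma<\delta}$ a direct system in $\mathcal A$ in which every map $g_{\beta,\beta+1}$ is thin. Let $W$ be a nonzero summand of $Z_\delta$. Then
\begin{itemize}
\item[(a)] $\operatorname{End}W$ is not local;
\item[(b)] $\mathrm{gen}(W)\ge\mathrm{cf}(\delta)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $e:W\to Z_\delta$ and $q:Z_\delta\to W$ satisfy $qe=1_W$. By Lemma~\ref{lem:limits} there is $\sigma:Z_\delta\to\bigoplus_{\beta<\delta}Z_\beta$ with $c_\delta\sigma=1$. For $\gamma<\delta$ let $\rho_\gamma$ be the coordinate projection of $\bigoplus_{\beta<\delta}Z_\beta$ onto $\bigoplus_{\beta\le\gamma}Z_\beta$, and put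
$$t_\gamma=q\,g_{\gamma\delta}\,c_\gamma\rho_\gamma\sigma e=(q\,g_{\gamma+1,\delta})\;g_{\gamma,\gamma+1}\;(c_\gamma\rho_\gamma\sigma e)\in\operatorname{End}W;$$
here $\gamma+1<\delta$ because $\delta$ is a limit ordinal. Since $g_{\gamma,\gamma+1}$ is thin, no $t_\gamma$ is an automorphism. On the other hand, for each $w\in W$ there is $\gamma_w<\delta$ with $\sigma e(w)\in\bigoplus_{\beta\le\gamma_w}Z_\beta$, and for $\gamma_w\le\gamma<\delta$ we have
$$t_\gamma(w)=q\,g_{\gamma\delta}c_\gamma\sigma e(w)=q\,c_\delta\sigma e(w)=qe(w)=w.$$

(a) Take $w\ne0$ and $\gamma=\gamma_w$. Then $1-t_\gamma$ is not injective, so neither $t_\gamma$ nor $1-t_\gamma$ is a unit. By Lemma~\ref{lem:local}, $\operatorname{End}W$ is not local.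

(b) If $W$ had a generating set $G$ with $|G|<\mathrm{cf}(\delta)$, there would be $\gamma<\delta$ with $\gamma_w\le\gamma$ for all $w\in G$. Then $t_\gamma$ would fix $G$ pointwise, so $t_\gamma=1_W$ would be an automorphism.
\end{proof}

Part (b) contradicts Lemma~\ref{lem:small} as soon as the limit is nonzero and $\mathrm{cf}(\delta)>\mu$, so we need a system of length $\mu^+$; a sequence of length $\omega$ would exclude only finitely generated summands. Part (a) is what allows the construction to continue past limit ordinals. To keep the limit nonzero we follow a single element, and Lemma~\ref{lem:local} is suited to this: of the two non-units $a$ and $1-a$, at most one kills a given nonzero element.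

\begin{lemma}\label{lem:localsummand}
Assume \textup{(vi)}. Every nonzero module in $\mathcal A$ has a summand with local endomorphism ring.
\end{lemma}

\begin{proof}
Let $\mathcal X$ be the class of modules in $\mathcal A$ that have no summand with local endomorphism ring. It is closed under summands. Suppose that there are $Z_0\in\mathcal X$ and $0\ne z_0\in Z_0$. By recursion we construct a direct system $(Z_\beta,g_{\beta\gamma})_{\beta\le\gamma<\mu^+}$ in $\mathcal X$ such that every $g_{\beta,\beta+1}$ is thin and $z_\beta=g_{0\beta}(z_0)\ne0$ for all $\beta$.

\emph{Successor step.} By Lemma~\ref{lem:indec}, $Z_\beta$ is a direct sum of indecomposable modules. Choose one of them, $X$, with projection $\pi:Z_\beta\to X$, such that $x=\pi(z_\beta)\ne0$. As $Z_\beta\in\mathcal X$, the nonzero ring $\operatorname{End}X$ is not local, so by Lemma~\ref{lem:local} there is $a\in\operatorname{End}X$ such that neither $a$ nor $1-a$ is an automorphism. Since $a(x)+(1-a)(x)=x\ne0$, we may assume $a(x)\neq0$, after replacing $a$ by $1-a$ if necessary. Put $Z_{\beta+1}=X\in\mathcal X$, $g_{\beta,\beta+1}=a\pi$, and $g_{\alpha,\beta+1}=g_{\beta,\beta+1}g_{\alpha\beta}$ for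 $\alpha<\beta$. The map $a\pi$ is thin by Lemma~\ref{lem:thin}, and $z_{\beta+1}=a(x)\ne0$.

\emph{Limit step $\delta<\mu^+$.} Let $Z_\delta=\varinjlim_{\beta<\delta}Z_\beta$ with the canonical maps $g_{\beta\delta}$. Then $Z_\delta\in\mathcal A$ by Lemma~\ref{lem:limits}, and $Z_\delta\in\mathcal X$ by Lemma~\ref{lem:thinlimit}(a), since a module with local endomorphism ring is nonzero. Also $z_\delta\ne0$, because no map $g_{0\beta}$ with $\beta<\delta$ sends $z_0$ to zero.

The recursion needs no choice from proper classes. We have $|Z_{\beta+1}|\le|Z_\beta|$, and $Z_\delta$ is a quotient of $\bigoplus_{\beta<\delta}Z_\beta$, so all modules have cardinality at most $\chi=\max\{|Z_0|,\mu^+\}$. We may therefore take their underlying sets to be subsets of $\chi$, and then all choices are made in one set, which is well-ordered in advance.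

Let $L=\varinjlim_{\beta<\mu^+}Z_\beta$. As in the limit step, $L\in\mathcal A$ and the image of $z_0$ in $L$ is nonzero. By Lemma~\ref{lem:small}, $L$ has a nonzero summand $W$ with $\mathrm{gen}(W)\le\mu$. Since $\mu^+$ is regular, Lemma~\ref{lem:thinlimit}(b) gives $\mathrm{gen}(W)\ge\mu^+$. This contradiction shows that $\mathcal X$ contains only zero modules.
\end{proof}

\begin{proposition}\label{prop:6to1}
Condition \textup{(vi)} of Theorem~\ref{thm:main} implies condition \textup{(i)}.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:indec}, $M$ is a direct sum of indecomposable modules, and these lie in $\mathcal A$. By Lemma~\ref{lem:localsummand} each of them has a summand with local endomorphism ring. This summand is nonzero, so it is the whole indecomposable module. Thus $M$ is a direct sum of modules with local endomorphism rings, and together with (vi) this is the definition of a perfect decomposition.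
\end{proof}

\begin{thebibliography}{9}
\bibitem{Saroch} Jan \v{S}aroch, \emph{Enochs' conjecture for small precovering classes of modules}, arXiv:2109.15016 (2021).
\end{thebibliography}
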